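# Polynomial submersions are dense among smooth submersions

## 1. The density theorem

Throughout, ${\mathbb E}^n$ is Euclidean $n$-space, all maps are $C^\infty$, and $n>m\ge 1$ are integers. A smooth map $\Phi:{\mathbb E}^n\to{\mathbb E}^m$ is a submersion if $d\Phi(x)$ is surjective at every $x$. We write $Sub({\mathbb E}^n,{\mathbb E}^m)$ for the set of all submersions and $Sub_{\rm pol}({\mathbb E}^n,{\mathbb E}^m)$ for the subset of those whose components are real polynomials.

**Theorem A.** Let $n>m\ge1$. For every $f\in Sub({\mathbb E}^n,{\mathbb E}^m)$, every compact $K\subset{\mathbb E}^n$, every integer $\ell\ge 1$ and every $\epsilon>0$ there is $P\in Sub_{\rm pol}({\mathbb E}^n,{\mathbb E}^m)$ with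
$$|\partial^\alpha P-\partial^\alpha f|<\epsilon\ \text{ on } K\quad\text{for all } |\alpha|\le \ell .$$
Consequently $Sub_{\rm pol}({\mathbb E}^n,{\mathbb E}^m)$ is dense in $Sub({\mathbb E}^n,{\mathbb E}^m)$ in the weak $C^r$ topology, for every $1\le r\le\infty$ and every $n>m\ge1$.

**Theorem B.** Let $n>m\ge 1$.

1. In Theorem A one can in addition prescribe finitely many points $z_1,\dots,z_h\in K$ and require that $P$ and $f$ have the same $\ell$-jet at each $z_j$.
2. If $K$ is a closed ball, it suffices in Theorem A, and in part 1, that $f$ is a submersion on a neighbourhood of $K$.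
3. The word "weak" cannot be dropped: there is $f\in Sub({\mathbb E}^n,{\mathbb E}^m)$ with $\sup_{{\mathbb E}^n}|P-f|\ge\frac14$ for every polynomial map $P$. So density fails in every strong (Whitney) $C^r$ topology.

The question whether polynomial submersions are dense in some weak $C^r$ topology is posed, as an open question and without an answer, in Gilbert Hector, Daniel Peralta-Salas, "Integrable embeddings and foliations", arXiv:1012.4312 (2010). "Some" means: for at least one $r$. Theorem A says: for all $r$, and for all $n>m\ge1$.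

## 2. Closeness on a compact set, surjectivity everywhere

**Definition (weak topology).** For $1\le r\le\infty$, the weak $C^r$ topology on $C^\infty({\mathbb E}^n,{\mathbb E}^m)$ has as basic neighbourhoods of $f$ the sets
$$\{g:\ |\partial^\alpha g(x)-\partial^\alpha f(x)|<\epsilon\ \text{ for all }x\in K,\ |\alpha|\le j\},$$
where $K$ is compact, $j\le r$ is a finite integer and $\epsilon>0$. The set $Sub({\mathbb E}^n,{\mathbb E}^m)$ carries the subspace topology.

Even for $r=\infty$ a basic neighbourhood involves one compact set and finitely many derivatives. So the density statement for all $r$ is exactly the first sentence of Theorem A. (For $j=0$, use $\ell=1$.)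

The tension in the theorem is this. The approximation is asked for only on $K$, but $P$ must be a submersion on all of ${\mathbb E}^n$, and a weak neighbourhood says nothing about what happens far away. For example, $g_j(z)=z_1-z_1^3/j$ converges to $z_1$ in the weak $C^\infty$ topology, since $z_1^3/j\to0$ with all derivatives on every compact set. Yet $\partial_1g_j=1-3z_1^2/j$ vanishes where $z_1^2=j/3$, so no $g_j$ is a submersion. The critical points run off to infinity without ever disappearing.

**Definition (jet).** The $\ell$-jet of $g$ at $z$ is the collection of all $\partial^\alpha g(z)$ with $|\alpha|\le\ell$. The space of $\ell$-jets at $z$ of maps to ${\mathbb E}^m$ is the vector space $J^\ell_z({\mathbb E}^n,{\mathbb E}^m)$.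

For instance $\sin z_1$ and $z_1$ have the same $2$-jet at $0$, but not the same $3$-jet.

**Definition (strong topology).** Basic strong $C^r$ neighbourhoods of $f$ are the sets of $g$ with $|\partial^\alpha g(x)-\partial^\alpha f(x)|<\epsilon(x)$ for all $x\in{\mathbb E}^n$ and $|\alpha|\le j$, where $j\le r$ is finite and $\epsilon$ is a positive continuous function.

A polynomial submersion can be more complicated than a coordinate function. On ${\mathbb E}^2$ take
$$f(x,y)=x+x^2y,\qquad df=(1+2xy,\ x^2).$$
If $x^2=0$ then the first entry is $1$, so $f$ is a submersion. Its zero set consists of the line $x=0$ and the two branches of $xy=-1$, so it has three components.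

## 3. One derivative of constant sign, and where Weierstrass stops

The textbook tool is the Weierstrass theorem in $C^\ell$: given a smooth map on ${\mathbb E}^n$ and a compact set, there are polynomial maps arbitrarily close to it, with all derivatives of order $\le\ell$, on that set.

There is one case where this gives the theorem at once. Let $m=1$ and suppose $\partial_1f>0$ everywhere. Then $g=\sqrt{\partial_1 f}$ is smooth. Let $K\subset[-R,R]^n$. On this cube choose polynomials $r$ close to $g$ and $b(z_2,\dots,z_n)$ close to $f(0,z_2,\dots,z_n)$ in $C^\ell$, and a small $\eta>0$. Put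
$$P(z)=b(z_2,\dots,z_n)+\int_0^{z_1}\big(r(t,z_2,\dots,z_n)^2+\eta\big)\,dt .$$
Since $f=f(0,\cdot)+\int_0^{z_1}g^2\,dt$, the $C^\ell$ distance of $P$ and $f$ on the cube is at most that of $b$ and $f(0,\cdot)$ plus $(R+1)$ times that of $r^2+\eta$ and $g^2$. So $P$ is as close to $f$ as we like, and $\partial_1P\ge\eta>0$ on all of ${\mathbb E}^n$.

The trick rests on a fixed direction along which $f$ increases. The submersion $x+x^2y$ has no such direction. Its derivative in the direction $(a,b)$ is $a(1+2xy)+bx^2$. If $a\ne0$, then for fixed $x\ne0$ this takes both signs as $y$ varies. If $a=0$, it vanishes on $x=0$. In general "$df$ has rank $m$" is an open condition that is far from convex, and the squaring trick has no analogue for it.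

So we return to plain Weierstrass and ask for a repair. If $p$ is $C^1$-close to $f$ on $K$, then $p$ is a submersion on $K$. Outside $K$ it may have critical points. A sensible repair is to add a term that is tiny on $K$ and takes command far away. Write points of ${\mathbb E}^n$ as $(x,y)$ with $x\in\mathbb R^{n-1}$, $y\in\mathbb R$, and let $u\in\mathbb R^m$ be the first $m$ coordinates of $x$. This is possible because $m\le n-1$. Consider
$$A=p+(y/5)^{2N}u .$$
For large $N$ the added term is negligible where $|y|\le4$. Where $|y|\ge6$ and $x$ is not large compared with $y$, it contributes a huge multiple of the identity to the block $A_u$. We shall see that, after a preparation of $f$, this makes $A$ a submersion on a solid cylinder $\{|x|\le1\}\times\mathbb R$, and also in the region where $y$ is large and $y\ge|x|$.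

It does no more than that. Let $n=2$, $m=1$, $f=x$ and $p=x-x^3/12$, which satisfies $|dp-df|\le\frac14$ on $|x|\le1$. Then
$$A_x=1-\tfrac{x^2}4+(y/5)^{2N},\qquad A_y=\tfrac{2N}5(y/5)^{2N-1}x,$$
and both vanish at $(\pm2,0)$. The uncontrolled region is the outside of the cylinder where $y$ is not large: there the leading term is small, and $p$ is an arbitrary polynomial.

## 4. Folding space into the controlled region

If $A$ is bad somewhere, avoid evaluating it there. Suppose $\psi:{\mathbb E}^n\to{\mathbb E}^n$ is a polynomial local diffeomorphism whose image lies in the region where $A$ is a submersion. Then $A\circ\psi$ is a polynomial submersion on all of ${\mathbb E}^n$. We want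
$$\psi(x,y)=(x,q(x,y)),\qquad \psi({\mathbb E}^n)\subset\{|x|\le1\}\cup\{y\ge\max(Y_0,|x|)\}.\tag{1}$$

This cannot quite be had. For fixed $x$ with $|x|>1$, the polynomial $y\mapsto q(x,y)$ must be bounded below. A nonconstant real polynomial in one variable that is bounded below has even degree, so its derivative has odd degree and vanishes somewhere. Hence $\partial_yq$ vanishes at some point over every such $x$, and $\psi$ is not a local diffeomorphism there. Folds are unavoidable for maps of this form.

So compute what a fold costs. Let $P=A\circ\psi$ and suppose $q$ depends on $x$ only through $s=|x|^2$. Then $\partial_xq=\mu\,x^T$ with $\mu=2\,\partial_sq$. At a fold $P_y=A_yq_y=0$, and the chain rule gives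
$$\partial_uP=A_u+\mu\,A_y\,u^T .$$
Insert $A=p+(y/5)^{2N}u$, evaluated at height $q>0$. The contribution of the leading term is
$$(q/5)^{2N}\Big(I_m+\frac{2N}{q}\,\mu\,uu^T\Big).\tag{2}$$
If $\mu\ge0$, this is at least $(q/5)^{2N}I_m$. Then it beats the contribution of $p$, provided $q$ is large and $\mu$ is bounded by a fixed power of $q$. If $\mu<0$, the matrix in (2) can become singular.

So a fold is harmless if it lies at a large height $q$ and this height does not decrease as $s$ grows (nor grow too fast). The proof builds $q$ with folds of exactly this kind. It uses $q$ quadratic in $y$, so that over each $x$ with $|x|\ne1$ there is one fold point, whose height is computed by completing the square.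

## 5. Notation, standard facts, and the reduction to a small cylinder

Write $\Pi x=u\in\mathbb R^m$ for the first $m$ coordinates of $x\in\mathbb R^{n-1}$, and
$$s=|x|^2,\quad t=1-s,\quad D=\{|x|\le1\},\quad Q=\{|x|\le\tfrac12,\ |y|\le\tfrac12\},\quad \psi_0(x,y)=(x,(1-s)^2y).$$
Subscripts denote partial derivatives, so $p_u$ is the $m\times m$ block of derivatives with respect to $u$, and $|\cdot|$ of a matrix is the operator norm. For a compact set $E$, $\|g\|_{C^\ell(E)}$ is the maximum over $|\alpha|\le\ell$ of $\sup_E|\partial^\alpha g|$.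

We use three standard facts.

- The smallest singular value of an $m\times n$ matrix $B$ is $\sigma(B)=\min_{|w|=1}|B^Tw|$; it is positive exactly when $B$ has rank $m$. If $|E|<\sigma(B)$, then $|(B+E)^Tw|\ge\sigma(B)-|E|>0$ for unit $w$, so $B+E$ has rank $m$.
- If $v^TSv>0$ for all $v\ne0$, then the square matrix $S$ (symmetric or not) is invertible, since $Sv\ne0$ for $v\neq0$.
- Composition is continuous in $C^\ell$: if $G_j\to G$ in $C^\ell$ on a compact set containing $\varphi(Q)$, then $G_j\circ\varphi\to G\circ\varphi$ in $C^\ell(Q)$; and if $\varphi_j\to\varphi$ in $C^\ell(Q)$ and $G$ is smooth on ${\mathbb E}^n$, then $G\circ\varphi_j\to G\circ\varphi$ in $C^\ell(Q)$. Indeed, derivatives of a composition are fixed polynomial expressions in the derivatives of $G$ (evaluated along $\varphi$) and those of $\varphi$, and derivatives of $G$ are uniformly continuous on compact sets.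

**Reduction to $K\subset Q$.** The purpose is to work in one fixed place. Choose $\lambda\ge1$ with $\lambda^{-1}K\subset Q$ and put $f_\lambda(z)=f(\lambda z)$, again a submersion. If $P_\lambda$ is a polynomial submersion that is $\epsilon$-close to $f_\lambda$ in $C^\ell(Q)$, then $P(z)=P_\lambda(z/\lambda)$ is a polynomial submersion and, for $z\in K$,
$$\partial^\alpha(P-f)(z)=\lambda^{-|\alpha|}\,\partial^\alpha(P_\lambda-f_\lambda)(z/\lambda),$$
which is smaller than $\epsilon$ in norm. Equality of jets at $z_j/\lambda$ becomes equality of jets at $z_j$. So it suffices to approximate on $Q$.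

The map $\psi_0$ will be the limit on $Q$ of our folding maps $\psi_k$. It is not the identity, so we first replace $f$ by a map $F$ with $F\circ\psi_0=f$ near $Q$. At the same time we make $F$ simple for large $|y|$.

## 6. Straightening the submersion along a cylinder

**Lemma 1.** There are $\delta\in(0,1]$ and a smooth $F:{\mathbb E}^n\to{\mathbb E}^m$ such that

1. $F$ is a submersion at each point of $D\times\mathbb R$;
2. $F(x,y)=\delta\,\Pi x$ for $|y|\ge4$;
3. $F\circ\psi_0=f$ on a neighbourhood of $Q$.

Note that $F$ need not be a submersion outside $D\times\mathbb R$. This makes the lemma easy: we join $f$ to $\Pi$ only along the two ends of a cylinder that may be as thin as we like, and for that a path of rank-$m$ matrices is enough.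

**Step 1: undo $\psi_0$.** Let $\kappa:[0,\infty)\to(0,\infty)$ be smooth with $\kappa(s)=(1-s)^{-2}$ for $s\le\frac13$. For example, take $\kappa=\exp(-2\omega(s)\log(1-s))$, where $\omega$ is a smooth cutoff equal to $1$ for $s\le\frac13$ and $0$ for $s\ge\frac12$, and $\kappa=1$ for $s\ge\frac12$. Put
$$\hat f(x,y)=f\big(x,\kappa(|x|^2)\,y\big).$$
The map $(x,y)\mapsto(x,\kappa y)$ is a diffeomorphism of ${\mathbb E}^n$ with inverse $(x,y)\mapsto(x,y/\kappa)$. So $\hat f$ is a submersion on ${\mathbb E}^n$.

**Step 2: a path of differentials along the axis.** The aim is to choose a first-order prescription along $x=0$ that agrees with $\hat f$ for $|y|\le2$ and is $(\Pi,0)$ far out.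

Let $O$ be the set of $m\times n$ matrices of rank $m$. It is open. It is path connected: since $n>m$, every element of $O$ can be completed by $n-m\ge1$ further rows to an invertible matrix. Flipping the sign of an added row, we may take its determinant positive. Hence $O$ is the image of the path-connected group $GL_n^+(\mathbb R)$ under "keep the first $m$ rows". (For $n=m$ this would fail: $GL_m(\mathbb R)$ has two components.)

The curve $B(y)=(\hat f_x(0,y),\hat f_y(0,y))$ lies in $O$. We construct a smooth curve $\tilde B=(L,a):\mathbb R\to O$, with $L(y)$ of size $m\times(n-1)$ and $a(y)\in\mathbb R^m$, such that $\tilde B=B$ on $[-2,2]$ and $\tilde B=(\Pi,0)$ for $|y|\ge3$. For $2\le y\le2.5$ follow $B\circ\theta$, where $\theta$ is smooth, $\theta(y)=y$ for $y\le2$, and $\theta$ is constant for $y\ge2.5$. On $[2.5,3]$ follow a polygonal path in the open connected set $O$ to $(\Pi,0)$, parametrized smoothly with all derivatives vanishing at the corners and at both ends. Do the same for $y\le-2$.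

Next we adjust $a$ so that its primitive ends at $0$. Let $\beta\ge0$ be a smooth bump function supported in $(3,4)$ with integral $1$. On $3\le|y|\le4$ replace $a$ by $\beta(|y|)v_\pm$ for $\pm y>0$, with $v_\pm\in\mathbb R^m$ to be chosen. There $L=\Pi$, and $(\Pi,a)$ has rank $m$ whatever $a$ is, because $\Pi$ already has. Let $\alpha$ be the primitive of $a$ with $\alpha(y)=\hat f(0,y)$ on $[-2,2]$, which is consistent because $a=\hat f_y(0,\cdot)$ there. Then $\alpha(4)=\alpha(3)+v_+$ and $\alpha(-4)=\alpha(-3)-v_-$. Take $v_+=-\alpha(3)$ and $v_-=\alpha(-3)$. As $a=0$ for $|y|\ge4$, we obtain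
$$\alpha=0,\ L=\Pi\ \text{ for }|y|\ge4,\qquad (L(y),\alpha'(y))\in O\ \text{ for all }y.$$

As an example, let $n=2$, $m=1$, $f(x,y)=y$. Then $O=\mathbb R^2\setminus\{0\}$ and $B(y)=(0,1)$. The path turns $(0,1)$ into $(1,0)$ without passing through the origin.

**Step 3: glue.** We turn the prescription into a map. Let $\chi(y)$ be a smooth cutoff with $\chi=1$ for $|y|\le1$ and $\operatorname{supp}\chi\subset(-2,2)$, and let
$$H(x,y)=\chi(y)\,\hat f(x,y)+(1-\chi(y))\,\big(\alpha(y)+L(y)x\big).$$
On the axis $H(0,y)=\alpha(y)$, because $\hat f(0,y)=\alpha(y)$ wherever $\chi\ne0$; hence $H_y(0,y)=\alpha'(y)$. Also $H_x(0,y)=\chi\hat f_x(0,y)+(1-\chi)L(y)=L(y)$. So $dH(0,y)=(L(y),\alpha'(y))$ has rank $m$ for every $y$. For $|y|\ge4$ we have $H=\Pi x$, a submersion at every $x$. The points where $dH$ has rank $m$ form an open set containing the compact set $\{0\}\times[-4,4]$. So there is $\delta\in(0,1]$ such that $H$ is a submersion at all points of $\{|x|\le\delta\}\times\mathbb R$. Moreover $H=\hat f$ for $|y|\le1$.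

**Step 4: squeeze.** We widen the thin cylinder to $D\times\mathbb R$. Let $\rho:\mathbb R\to[\delta,1]$ be smooth with $\rho=1$ for $|y|\le\frac34$ and $\rho=\delta$ for $|y|\ge1$, and put
$$F(x,y)=H(\rho(y)x,\,y).$$
The map $(x,y)\mapsto(\rho(y)x,y)$ is a diffeomorphism, so $F$ is a submersion at $(x,y)$ if $H$ is one at $(\rho(y)x,y)$. For $|y|\le1$ this holds since there $dH=d\hat f$ has rank $m$. For $|y|\ge1$ and $|x|\le1$ it holds since $|\rho(y)x|\le\delta$. This is property 1. For $|y|\ge4$, $F=\Pi(\delta x)=\delta\,\Pi x$, which is property 2. For property 3, $F=\hat f$ for $|y|\le\frac34$. On $Q$ we have $s\le\frac14$ and $|(1-s)^2y|\le\frac12$, so on a neighbourhood of $Q$ we have $s<\frac13$ and $|(1-s)^2y|<\frac34$. There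
$$F\circ\psi_0(x,y)=\hat f\big(x,(1-s)^2y\big)=f\big(x,\kappa(s)(1-s)^2y\big)=f(x,y).\qquad\square$$

Let $\nu_0>0$ be the minimum of $\sigma(dF)$ over the compact set $D\times[-6,6]$. For $|y|\ge4$, $dF=\delta(\Pi,0)$ has smallest singular value $\delta$, so $\nu_0\le\delta$. A matrix at distance $<\nu_0$ from $dF(z)$, with $z\in D\times[-6,6]$, has rank $m$.

## 7. Polynomials that are submersions on the cylinder

We now replace $F$ by polynomials. For Theorem B we need a whole bounded family at once, with constants uniform over it, so we set it up that way. For Theorem A the family has one member.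

Let $\mathcal P$ be a set of polynomial maps $p:{\mathbb E}^n\to{\mathbb E}^m$ of degree $\le b$, with uniformly bounded coefficients, such that
$$\sup_{D\times[-6,6]}|dp-dF|\le\nu_0/2\qquad(p\in\mathcal P).\tag{3}$$
Fix $C\ge1$ with $|dp(x,y)|\le C(1+|x|+|y|)^b$ on ${\mathbb E}^n$ for all $p\in\mathcal P$, and put
$$A_p=p+(y/5)^{2N}u .$$

**Lemma 2.** There is $N_0$, depending on $F$ and $\mathcal P$, such that for each $N\ge N_0$:

(a) $A_p$ is a submersion at every point of $D\times\mathbb R$, for all $p\in\mathcal P$.

(b) There is $Y_0>0$ such that for all $p\in\mathcal P$, $y\ge Y_0$, $|x|\le y$, $0\le\mu\le y^2$, the matrix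
$$S=(A_p)_u+\mu\,(A_p)_y\,u^T=p_u+\mu\,p_y\,u^T+(y/5)^{2N}I_m+\tfrac{2N}{5}(y/5)^{2N-1}\mu\,uu^T$$
satisfies $v^TSv>0$ for all $v\ne0$. In particular $S$ is invertible, and (with $\mu=0$) $A_p$ is a submersion at $(x,y)$.

The formula for $S$ follows from $(A_p)_u=p_u+(y/5)^{2N}I_m$ and $(A_p)_y=p_y+\frac{2N}5(y/5)^{2N-1}u$. We take $2N\ge b+4$ throughout.

**Part (a), where $|y|\le4$: the added term is negligible.** Since $|u|\le1$ on $D$,
$$\big|d\big((y/5)^{2N}u\big)\big|\le\left(\tfrac45\right)^{2N}+\tfrac{2N}5\left(\tfrac45\right)^{2N-1}<\tfrac{\nu_0}2$$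
for $N$ large. With (3), $|dA_p-dF|<\nu_0$, so $dA_p$ has rank $m$.

**Part (a), where $4\le|y|\le6$: the added term helps.** Here $F_u=\delta I_m$ and $|p_u-F_u|\le\nu_0/2$. The added term contributes $(y/5)^{2N}I_m\ge0$ to the $u$-block. So for $v\ne0$
$$v^T(A_p)_uv\ge(\delta-\nu_0/2)|v|^2>0,$$
because $\nu_0\le\delta$. This is why $F$ was made equal to $\delta\,\Pi x$ there: as $(y/5)^{2N}$ passes through size $1$, it adds to a positive multiple of the identity and cannot cancel it.

**Part (a), where $|y|\ge6$: the added term dominates.** For $|x|\le1$, $|p_u|\le C(2+|y|)^b\le C2^b|y|^b$, while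
$$(|y|/5)^{2N}=(|y|/5)^b(|y|/5)^{2N-b}\ge5^{-b}|y|^b\left(\tfrac65\right)^{2N-b}>C2^b|y|^b$$
as soon as $(6/5)^{2N-b}>C\,10^b$. So again $v^T(A_p)_uv>0$ for $v\ne0$.

The three conditions on $N$ depend only on $\nu_0,b,C$, so they hold for all $p\in\mathcal P$ once $N\ge N_0$.

**Part (b).** The $uu^T$ term is positive semidefinite because $\mu\ge0$ and $y>0$. Since $|u|\le|x|\le y$, we have $\mu|u|\le y^3$, and $|p_u|,|p_y|\le C(1+2y)^b$. Hence
$$v^TSv\ge\Big[(y/5)^{2N}-C(1+2y)^b(1+y^3)\Big]|v|^2 .$$
The bracket is positive for all large $y$, because $2N\ge b+4>b+3$. The threshold $Y_0$ depends only on $N,b,C$. $\square$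

## 8. The quadratic folding polynomials $q_k$

We look for $q(x,y)=c\,y+e\,y^2+d$ with $c,e,d$ polynomials in $s=|x|^2$. The requirements dictate the shape.

- For $|x|>1$ we need $q(x,\cdot)$ bounded below, so $e>0$ for $s>1$. On $Q$ we want $q$ close to a map monotone in $y$, so $e$ and $d$ should be tiny there and $c$ should not vanish.
- We let $e$ change sign at $s=1$. For $s>1$ the minimum of $q(x,\cdot)$ is $d-c^2/(4e)$, and it must not tend to $-\infty$ as $s\downarrow1$. So $c$ must vanish at $s=1$ too.
- At $s=1$ now $c=e=0$, so all points $(x,y)$ over $|x|=1$ are fold points, with $\partial_sq=c_sy+e_sy^2+d_s$. For this to be bounded in $y$ we need $c_s=e_s=0$ at $s=1$. With $t=1-s$, the simplest choices are $c=t^2$ and $e$ a negative multiple of $t^3$ near $t=0$, which also makes $c^2/e\to0$ as $t\to 0$.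
- The fold heights must be large and nondecreasing in $s$.

The last requirement rules out the simplest choice $e=-\tau t^3$, with $\tau$ small and $d=(2s)^k$. Its fold height for $s\neq1$ is $(2s)^k+t/(4\tau)$, which decreases near $s=0$. This is a real defect. Take $n=2$, $m=1$, $\tau=(2/3)^k$. For $s<1$, the derivative $P_x$ of $P=A_p\circ\psi$ along the fold curve $y=1/(2\tau t)$ is, by (2),
$$p_x+\mu\,p_y\,x+(q/5)^{2N}\big(1+2N\mu x^2/q\big),\qquad q=(2s)^k+\tfrac t{4\tau},\quad \mu=4k(2s)^{k-1}-\tfrac1{2\tau}.$$
At $x=0$ this is $p_x+(q/5)^{2N}$ with $q=1/(4\tau)$, which is positive for $k$ large because $2N>b$. At $x=1/\sqrt2$ we have $q=1+\frac1{8\tau}$ and $\mu=4k-\frac1{2\tau}$, so the last bracket is $1+N\big(4k-\frac1{2\tau}\big)/\big(1+\frac1{8\tau}\big)$. It tends to $1-4N<0$ as $k\to\infty$. The leading term has order $\tau^{-2N}$ and the other two are $O(\tau^{-b-1})$, so $P_x<0$ there for large $k$. By the intermediate value theorem $P_x=0$ somewhere on the fold curve, where $P_y=0$ as well. So $P$ has a critical point.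

The cure is an extra factor in $e$. For an integer $k\ge3$ put
$$\tau=(2/3)^k,\qquad c=t^2,\qquad e=-\tau\,t^3\big(t^2+\tfrac1{16}\big),\qquad d=(2s)^k,$$
$$q_k(x,y)=c\,y+e\,y^2+d,\qquad \psi_k(x,y)=(x,q_k(x,y)).$$
These are polynomial maps. For $s\ne1$ we have $e\ne0$, and completing the square gives
$$q_k=M(s)+e\Big(y+\frac c{2e}\Big)^2,\qquad M(s)=d-\frac{c^2}{4e}=(2s)^k+\tfrac14\left(\tfrac32\right)^k\Lambda,\quad\Lambda=\frac t{t^2+1/16}.\tag{4}$$
The last expression is a smooth function $M$ on $[0,\infty)$, also at $s=1$, and $M(1)=d(1)=2^k$.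

As a function of $s$, $\Lambda$ decreases only for $\frac34<s<\frac54$. There $2s\ge\frac32$, so $(2s)^k$ grows fast enough to compensate a term of size $(\frac32)^k$. On $Q$, in contrast, $2s\le\frac12$, so $d$ is tiny.

**Lemma 3.** (i) $M'\ge0$ on $[0,\infty)$ and $M(s)\ge M(0)=\frac4{17}(\frac32)^k$. (ii) For all large $k$ and all $s\ge0$: $M(s)\ge\sqrt s$ and $2M'(s)\le M(s)^2$.

**Bounds on $\Lambda$.** By the arithmetic–geometric mean inequality $t^2+\frac1{16}\ge\frac12|t|$, so $|\Lambda|\le2$. At $s=0$, $t=1$ and $\Lambda=\frac{16}{17}$. Since $dt=-ds$,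
$$\frac{d\Lambda}{ds}=\frac{t^2-1/16}{(t^2+1/16)^2},\qquad |\Lambda'|\le\frac1{t^2+1/16}\le16,$$
and $\Lambda'\ge0$ unless $|t|<\frac14$, that is, unless $s\in(\frac34,\frac54)$.

**Part (i).** Outside $(\frac34,\frac54)$ both terms of $M$ have nonnegative derivative. On $[\frac34,\frac54]$,
$$d'=2k(2s)^{k-1}\ge2k\left(\tfrac32\right)^{k-1}=\tfrac{4k}3\left(\tfrac32\right)^k\ge4\left(\tfrac32\right)^k\ge\tfrac14\left(\tfrac32\right)^k|\Lambda'| ,$$
using $k\ge3$ and $|\Lambda'|\le16$. So $M'\ge0$ everywhere, and $M(s)\ge M(0)=\frac14(\frac32)^k\cdot\frac{16}{17}$.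

**Part (ii), first inequality.** Let $k$ be so large that $M(0)\ge1$. If $s\le1$, then $M\ge1\ge\sqrt s$. If $s\ge1$, then since $\Lambda\ge-2$ and $(\frac32)^k\le(2s)^k$,
$$M\ge(2s)^k-\tfrac12\left(\tfrac32\right)^k\ge\tfrac12(2s)^k\ge s\ge\sqrt s .$$

**Part (ii), second inequality.** We bound everything in $M'$ by multiples of $M$. By (i), $(\frac32)^k\le\frac{17}4M$. By (4) and $|\Lambda|\le2$,
$$(2s)^k\le M+\tfrac12\left(\tfrac32\right)^k\le M+\tfrac{17}8M\le4M,\qquad(2s)^{k-1}\le1+(2s)^k\le5M .$$
Therefore
$$M'\le2k(2s)^{k-1}+\tfrac14\left(\tfrac32\right)^k\cdot16\le10k\,M+17M=(10k+17)M .$$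
For large $k$, $M\ge\frac4{17}(\frac32)^k\ge20k+34$. Then $2M'\le(20k+34)M\le M^2$. $\square$

## 9. The composition $A_p\circ\psi_k$ is a submersion everywhere

**Proposition 4.** Let $\mathcal P$ and $N\ge N_0$ be as in Lemma 2. There is $k_0$ such that for all $k\ge k_0$ and all $p\in\mathcal P$, the polynomial map $P=A_p\circ\psi_k$ is a submersion on all of ${\mathbb E}^n$.

**Choice of $k_0$.** Let $Y_0$ be as in Lemma 2(b) for this $N$. Take $k_0\ge3$ so large that for $k\ge k_0$ Lemma 3(ii) holds, $M(0)\ge Y_0$ and $2k\le2^k$. Then for all $x$, with $s=|x|^2$,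
$$M(s)\ge\max(Y_0,|x|).\tag{5}$$
Fix $k\ge k_0$, $p\in\mathcal P$ and a point $(x,y)$, and write $q=q_k(x,y)$ and $\mu=2\,\partial_sq_k$, so that $\partial_xq_k=\mu\,x^T$.

**Case 1: $\partial_yq_k(x,y)\ne0$.** This is the case without a fold: $\psi_k$ is a local diffeomorphism at $(x,y)$, and it suffices that $A_p$ is a submersion at $(x,q)$. We have $s\ne1$, because for $s=1$, $c=e=0$ and $\partial_yq_k=0$. If $s<1$, then $(x,q)\in D\times\mathbb R$ and Lemma 2(a) applies. If $s>1$, then $t<0$, so $e>0$. By (4) and (5), $q\ge M(s)\ge\max(Y_0,|x|)$, and Lemma 2(b) with $\mu=0$ applies at $(x,q)$.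

**Case 2: $\partial_yq_k(x,y)=0$.** This is the fold. We claim that
$$q=M(s)\qquad\text{and}\qquad0\le\mu\le q^2 .$$
Suppose first $s\ne1$. Then $y=-c/(2e)$, and (4) gives $q=M(s)$. Differentiate (4) in $s$ with $y$ fixed. The terms from the square carry a factor $y+c/(2e)$, which is zero, so $\partial_sq_k=M'(s)$. Thus $\mu=2M'(s)$, and the claim is Lemma 3.

Suppose now $s=1$. Then $c=t^2$ and $e=-\tau t^3(t^2+\frac1{16})$ vanish together with their first $s$-derivatives. So for every $y$ we have $q=d(1)=2^k=M(1)$ and $\mu=2d'(1)=2\cdot2k\cdot2^{k-1}=2k\,2^k\le(2^k)^2=q^2$.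

By the claim and (5), $q\ge\max(Y_0,|x|)$ and $0\le\mu\le q^2$. The chain rule gives
$$\partial_uP(x,y)=(A_p)_u(x,q)+\mu\,(A_p)_y(x,q)\,u^T,$$
which is the matrix $S$ of Lemma 2(b) at the point $(x,q)$. It is invertible, so $dP(x,y)$ has rank $m$. $\square$

The numbers $N_0$, $Y_0$, $k_0$ serve all $p\in\mathcal P$ simultaneously. This matters in Section 11.

## 10. Convergence on $Q$ and the proof of Theorem A

Let $\ell\ge1$ and $\epsilon>0$; by Section 5 we approximate on $Q$. The parameters are chosen in the order $p$, $N$, $k$.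

**Step 1: choose $p$ and $N$ so that $A_p\circ\psi_0$ is near $f$.** We have $\psi_0(Q)\subset D\times[-4,4]$ and $F\circ\psi_0=f$ near $Q$. By Weierstrass choose a polynomial map $p$ that is $C^\ell$-close to $F$ on $D\times[-6,6]$. Choose it so close that (3) holds for $\mathcal P=\{p\}$ and, by continuity of composition with the fixed map $\psi_0$,
$$\|p\circ\psi_0-f\|_{C^\ell(Q)}\le\epsilon/4 .$$
On $D\times[-4,4]$ the $C^\ell$ norm of $(y/5)^{2N}u$ is $O(N^\ell(4/5)^{2N})$, which tends to $0$ as $N\to\infty$. So for some $N\ge N_0$,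
$$\|A_p\circ\psi_0-f\|_{C^\ell(Q)}\le\epsilon/2 .$$

**Step 2: let $k\to\infty$.** Fix $p$ and $N$. We have $\psi_k-\psi_0=(0,\,e\,y^2+d)$. On $Q$, $2s\le\frac12$, so $d=(2s)^k$ has derivatives of order $\le\ell$ of size $O(k^\ell2^{-k})$. And $e\,y^2$ is $\tau=(2/3)^k$ times a fixed polynomial. Hence $\psi_k\to\psi_0$ in $C^\ell(Q)$, and so $A_p\circ\psi_k\to A_p\circ\psi_0$ in $C^\ell(Q)$.

For $k$ large, $P=A_p\circ\psi_k$ satisfies $\|P-f\|_{C^\ell(Q)}<\epsilon$. By Proposition 4 it is a polynomial submersion of ${\mathbb E}^n$. Since $K$, $\ell$, $\epsilon$ were arbitrary, density holds in the weak $C^r$ topology for every $1\le r\le\infty$. $\blacksquare$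

## 11. Prescribing jets: a finite linear system inside a bounded family

We prove Theorem B, part 1. As in Section 5 we may assume that the points $z_1,\dots,z_h$, which we take distinct, lie in $K\subset Q$. Let
$$J=\bigoplus_jJ^\ell_{z_j}({\mathbb E}^n,{\mathbb E}^m),\qquad w=\dim J,$$
and let $j(g)\in J$ be the collection of $\ell$-jets of $g$ at $z_1,\dots,z_h$. Norm $J$ by the largest derivative occurring, so that $\|j(g)\|\le\|g\|_{C^\ell(Q)}$.

The plan is to add to $p$ a small correction $\sum_ia_ig_i$ that repairs the jets. Its coefficients $a$ will depend on $k$. This is harmless because Proposition 4 is uniform over bounded families.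

**Step 1: polynomials whose jets form a basis after composition with $\psi_0$.** On $\{|x|<1\}$ the map $\psi_0(x,y)=(x,(1-s)^2y)$ is injective and a local diffeomorphism, so the points $w_j=\psi_0(z_j)$ are distinct. The $\ell$-jet of $g\circ\psi_0$ at $z_j$ depends only, and linearly, on the $\ell$-jet of $g$ at $w_j$. This dependence is an isomorphism, with inverse given by composing with the local inverse of $\psi_0$. So it is enough that polynomial maps realize arbitrary $\ell$-jets at $w_1,\dots,w_h$ (Hermite interpolation). To see this, put $h_j(z)=\prod_{i\ne j}|z-w_i|^{2(\ell+1)}$, a polynomial that vanishes at $w_i$, $i\ne j$, together with all derivatives of order $\le\ell$, and is nonzero at $w_j$. If $G_j$ is a polynomial map with the desired jet at $w_j$, let $T_j$ be the Taylor polynomial of degree $\ell$ of $G_j/h_j$ at $w_j$. Then $\sum_jh_jT_j$ has the desired jets at all $w_j$.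

Hence there are polynomial maps $g_1,\dots,g_w$ such that the $j(g_i\circ\psi_0)$ form a basis of $J$, and
$$T:\mathbb R^w\to J,\qquad Ta=\sum_ia_i\,j(g_i\circ\psi_0)$$
is an isomorphism.

**Step 2: size of the correction.** Choose $a_0>0$ such that for $|a|\le a_0$
$$\Big|d\sum_ia_ig_i\Big|\le\frac{\nu_0}4\ \text{ on }D\times[-6,6],\qquad\Big\|\sum_ia_i\,g_i\circ\psi_0\Big\|_{C^\ell(Q)}\le\frac\epsilon4 .$$

**Step 3: choose $p$ and $N$.** Let $\eta=\min\big(\epsilon/4,\ a_0/(4\|T^{-1}\|)\big)$. By Weierstrass choose $p$ with $|dp-dF|\le\nu_0/4$ on $D\times[-6,6]$ and $\|p\circ\psi_0-f\|_{C^\ell(Q)}\le\eta/2$. The family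
$$\mathcal P=\Big\{p_a=p+\sum_ia_ig_i:\ |a|\le a_0\Big\}$$
has bounded degrees and coefficients, and it satisfies (3). Choose $N\ge N_0$ for this family, so large that $\|A_p\circ\psi_0-f\|_{C^\ell(Q)}\le\eta$, as in Section 10. The linear system
$$j(A_p\circ\psi_0)+\sum_ia_i\,j(g_i\circ\psi_0)=j(f)$$
has the unique solution $a^*=T^{-1}\big(j(f)-j(A_p\circ\psi_0)\big)$, and $|a^*|\le\|T^{-1}\|\,\eta<a_0/2$.

**Step 4: solve the system for finite $k$.** As $k\to\infty$, $\psi_k\to\psi_0$ in $C^\ell(Q)$, so the systems
$$j(A_p\circ\psi_k)+\sum_ia_i\,j(g_i\circ\psi_k)=j(f)$$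
converge, coefficients and right-hand sides, to the nonsingular system of Step 3. For large $k$ they are therefore uniquely solvable, with solutions $a^{(k)}\to a^*$, and $|a^{(k)}|<a_0$. Put
$$P=A_{p_{a^{(k)}}}\circ\psi_k=A_p\circ\psi_k+\sum_ia_i^{(k)}\,g_i\circ\psi_k .$$
Since $p_{a^{(k)}}\in\mathcal P$, Proposition 4 shows that $P$ is a polynomial submersion for $k\ge k_0$, where $k_0$ does not depend on which member of $\mathcal P$ we use. By construction $j(P)=j(f)$. As $k\to\infty$, $P$ converges in $C^\ell(Q)$ to $A_p\circ\psi_0+\sum_ia_i^*g_i\circ\psi_0$, whose distance from $f$ is at most $\frac\epsilon4+\frac\epsilon4$. So $P$ is $\epsilon$-close to $f$ in $C^\ell(Q)$ for large $k$. This proves part 1. $\blacksquare$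

## 12. Submersions defined near a closed ball

We prove part 2 by replacing $f$ with a submersion on all of ${\mathbb E}^n$ that agrees with $f$ near the ball. After a translation, let $K$ be the closed ball of radius $R$ about $0$. By compactness $f$ is a submersion on $\{|z|<R+\eta\}$ for some $\eta>0$.

We need a diffeomorphism $h:[0,\infty)\to[0,R+\eta)$ with $h'>0$ and $h(\varrho)=\varrho$ for $\varrho\le R+\eta/3$. Let $\chi_1:[0,\infty)\to[0,1]$ be a smooth cutoff, equal to $1$ for $\varrho\le R+\eta/3$ and to $0$ for $\varrho\ge R+2\eta/3$. Put $h'=\chi_1+c_1(1-\chi_1)e^{-\varrho}$ and $h(0)=0$. The integral of $\chi_1$ over $[R+\eta/3,\infty)$ is at most $\eta/3$, so there is a unique $c_1>0$ for which the integral of $h'$ over $[R+\eta/3,\infty)$ equals $2\eta/3$. With this $c_1$, $h$ has the required properties.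

The map $z\mapsto h(|z|)\,z/|z|$ is the identity for $|z|\le R+\eta/3$, and it is a diffeomorphism of ${\mathbb E}^n$ onto $\{|z|<R+\eta\}$. Its composition with $f$ is a submersion on ${\mathbb E}^n$ that equals $f$ near $K$, so it has the same values and jets there. Apply Theorem A and part 1 to it. $\blacksquare$

## 13. Failure of density in the strong topologies

For part 3 let
$$f(z)=\big(z_1+\tfrac12\sin z_1,\ z_2,\dots,z_m\big).$$
It is a submersion because $1+\frac12\cos z_1>0$. Suppose a polynomial map $P$ satisfies $\sup_{{\mathbb E}^n}|P-f|<\frac14$. Its first component satisfies $|P_1-z_1|\le\frac14+\frac12$ on ${\mathbb E}^n$, so $P_1-z_1$ is a bounded polynomial, hence a constant $C_1$. Then $|C_1-\frac12\sin z_1|<\frac14$ for all $z_1$. Taking $\sin z_1=1$ and $\sin z_1=-1$ gives $|C_1-\frac12|<\frac14$ and $|C_1+\frac12|<\frac14$. But $|C_1-\frac12|+|C_1+\frac12|\ge1$, a contradiction. So $\sup|P-f|\ge\frac14$ for every polynomial map $P$.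

Finally, the set $\{g:\sup|g-f|<\frac14\}$ contains the strong $C^r$ neighbourhood of $f$ given by $j=0$ and the constant function $\epsilon(x)=\frac18$. This neighbourhood contains no polynomial map. So polynomial submersions are not dense in the strong $C^r$ topology, for any $n>m\ge1$ and any $r$. $\blacksquare$
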